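# A non-Haagerup group in which no infinite subset has relative Property (T)

## 1. Is a rigid infinite subset the only obstruction to the Haagerup Property?

Here is the answer one would first guess: a group fails to be Haagerup exactly when it contains an unbounded piece on which all positive definite functions are rigid. Let us make this precise and test it.

Let $G$ be a locally compact group. A function $\varphi:G\to\mathbb C$ is positive definite if $\sum_{k,l}c_k\overline{c_l}\,\varphi(g_l^{-1}g_k)\ge 0$ for all finite families $g_k\in G$, $c_k\in\mathbb C$, and normalized if $\varphi(1)=1$. By the GNS construction, a continuous normalized positive definite $\varphi$ has the form $\varphi(g)=\langle\pi(g)\xi,\xi\rangle$ for a unitary representation $\pi$ and a unit vector $\xi$. Put $\ell_\varphi(g)=\|\pi(g)\xi-\xi\|$. Then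
$$\ell_\varphi(g)^2=2(1-\mathrm{Re}\,\varphi(g)),\qquad |1-\varphi(g)|=|\langle \xi-\pi(g)\xi,\xi\rangle|\le \ell_\varphi(g),\tag{1.1}$$
$$\ell_\varphi(gh)\le\ell_\varphi(g)+\ell_\varphi(h),\qquad \ell_\varphi(g^{-1})=\ell_\varphi(g).\tag{1.2}$$
The first part of (1.2) holds because $\pi(gh)\xi-\xi=\pi(g)(\pi(h)\xi-\xi)+(\pi(g)\xi-\xi)$.

**Definition (relative Property (T)).** Let $X\subset G$ be any subset. The pair $(G,X)$ has relative Property (T) if every net of continuous normalized positive definite functions on $G$ that converges to $1$ uniformly on compact subsets converges to $1$ uniformly on $X$. A subset $X$ is unbounded if its closure is not compact.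

**Definition (Haagerup Property).** $G$ has the Haagerup Property if there is a net of continuous normalized positive definite functions, each vanishing at infinity ($C_0$), that converges to $1$ uniformly on compact subsets.

Our groups will be discrete and finitely generated. Then compact means finite, unbounded means infinite, and uniform convergence on compact sets is pointwise convergence. By (1.1) and (1.2), if $\varphi_i\to1$ pointwise on a generating set, then $\varphi_i\to 1$ pointwise on the whole group.

The two properties exclude each other on unbounded sets. Suppose $G$ is Haagerup, with a net $(\varphi_i)$ of $C_0$ functions, and $(G,X)$ has relative (T). Then some $\varphi_i$ satisfies $|1-\varphi_i|\le\frac12$ on $X$, so $X$ lies in the compact set $\{|\varphi_i|\ge\frac12\}$, and $X$ is not unbounded. The question, taken from Yves de Cornulier, "Relative Kazhdan Property", arXiv:math/0505193 (2005), is about the converse: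

*Does there exist a locally compact group $G$ without the Haagerup Property, but with no unbounded subset $X$ such that $(G,X)$ has relative Property (T)?*

The first guess is "no". Simple cases support it.

* A compact group is Haagerup (take $\varphi=1$) and has no unbounded subset.
* $\mathbb Z$ is Haagerup: $\varphi_n(k)=e^{-|k|/n}$ is positive definite, since its Fourier series is the positive Poisson kernel. It is $C_0$ and tends to $1$ pointwise.
* $SL_3(\mathbb Z)$ has Property (T), so $X=G$ is an infinite subset with relative (T).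
* For $G=\mathbb Z^2\rtimes SL_2(\mathbb Z)$ it is a classical theorem that $(G,\mathbb Z^2)$ has relative (T). So $G$ is not Haagerup, and $X=\mathbb Z^2$ is the culprit.

Now try to prove the guess. Let $G$ be countable and discrete, with no infinite relative (T) subset. For each infinite $X$ there is some $\alpha>0$ such that, for every finite $Q$ and every $\eta>0$, some normalized positive definite $\varphi$ has $|1-\varphi|\le\eta$ on $Q$ and $|1-\varphi(x)|\ge\alpha$ at some $x\in X$. To be Haagerup, we need *one* $\varphi$ that is near $1$ on $Q$ and small at *all* far points. The natural move is to multiply many of the functions obtained. But a product of $k$ functions that are within $\eta$ of $1$ on $Q$ is only guaranteed to be within $k\eta$ of $1$ there, and infinitely many far points have to be dealt with. This is where the attempt stops: moving any single far point is cheap, and moving all far points at once may not be.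

The stopping point says what a counterexample should look like, and the guess is indeed wrong. We shall build a finitely generated discrete group, an elementary abelian $2$-group extended by a free group of finite rank, that is not Haagerup and has no infinite relative (T) subset.

## 2. Energy on a graph: one far vertex against all far vertices

The gap between "each far point" and "all far points" appears in its simplest form in the Dirichlet energy of a graph.

Let $V$ be an infinite connected simple graph with degrees at most $\Delta<\infty$, edge set $E$ and base vertex $o$. For $g:V\to\mathbb R$ put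
$$\mathcal E(g)=\sum_{uv\in E}(g(u)-g(v))^2\in[0,\infty].$$
If $T:\mathbb R\to\mathbb R$ is $1$-Lipschitz (for instance a truncation), then $\mathcal E(T\circ g)\le\mathcal E(g)$.

**Definition (capacity and resistance).**
$$\mathrm{cap}(o)=\inf\{\mathcal E(h):h\text{ finitely supported},\ h(o)=1\},\qquad R(o,v)=\sup\{|g(v)-g(o)|^2:\mathcal E(g)\le1\}.$$
$V$ is *transient* if $\mathrm{cap}(o)>0$ and *recurrent* if $\mathrm{cap}(o)=0$.

By Cauchy–Schwarz along a shortest path, $R(o,v)\le d(o,v)<\infty$. By scaling,
$$|g(v)-g(o)|^2\le R(o,v)\,\mathcal E(g).\tag{2.1}$$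
(If $\mathcal E(g)=0$ then $g$ is constant, and if $R(o,v)=0$ then $v=o$, so nothing degenerate happens.)

**Example 2.1 (the line).** On $\mathbb Z$ with $o=0$ let $h_n(k)=\max(0,1-|k|/n)$. It has $2n$ edges with difference $1/n$, so $\mathcal E(h_n)=2/n$ and $\mathrm{cap}(o)=0$: the line is recurrent.

**Lemma 2.2.** In a tree, $R(o,v)=d(o,v)$.

*Proof.* Let $g(u)$ be the length of the common segment $[o,u]\cap[o,v]$. It changes by $1$ across each edge of $[o,v]$ and is constant across every other edge. So $\mathcal E(g)=d(o,v)=g(v)$ and $g(o)=0$. By (2.1), $d(o,v)^2\le R(o,v)\,d(o,v)$, hence $R(o,v)\ge d(o,v)$. The other inequality was noted above. $\square$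

**Lemma 2.3.** In the $3$-regular tree $T_3$, $\mathrm{cap}(o)\ge\frac32$.

*Proof.* Take a uniformly random ray from $o$, and let $P(e)$ be the probability that it uses the edge $e$. There are $3\cdot2^k$ edges between levels $k$ and $k+1$, each with $P(e)=\frac1{3\cdot2^k}$, so $\sum_eP(e)^2=\sum_{k\ge0}\frac1{3\cdot2^k}=\frac23$. Let $h$ be finitely supported with $h(o)=1$, and write $|\nabla h(uv)|=|h(u)-h(v)|$. Along every ray $h$ goes from $1$ to $0$, so the sum of $|\nabla h(e)|$ along the ray is at least $1$. Averaging over the ray, $1\le\sum_eP(e)|\nabla h(e)|\le\sqrt{2/3}\,\sqrt{\mathcal E(h)}$. $\square$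

So on $T_3$ a function vanishing at $o$ can equal $1$ at one prescribed far vertex $v$ with energy only $1/d(o,v)$. But if $g(o)=0$ and $g\ge1$ outside a finite set, then $h=\max(0,1-g)$ is finitely supported with $h(o)=1$, so $\mathcal E(g)\ge\mathcal E(h)\ge\frac32$. This is the phenomenon we want to transplant into a group.

**Example 2.4 (a transient graph with bounded resistance along a sequence).** Let $T$ be the rooted binary tree with root $o$. For each $n\ge1$ add an upside-down binary tree of depth $n$ with root $v_n$, its $2^n$ leaves being identified with the $2^n$ vertices of $T$ at level $n$. Degrees are at most $4$. A random descending ray in $T$ uses each edge between levels $k$ and $k+1$ with probability $2^{-(k+1)}$. So $\sum_eP(e)^2=\sum_{k\ge0}2^{-(k+1)}=1$, and as in Lemma 2.3 $\mathrm{cap}(o)\ge1$. Next, go from $o$ down to a uniformly random vertex of level $n$ and then up to $v_n$. This random path has $\sum_eP(e)^2\le2$, so averaging $|g(v_n)-g(o)|\le\sum|\nabla g(e)|$ along the path gives $|g(v_n)-g(o)|\le\sqrt{2\,\mathcal E(g)}$, that is $R(o,v_n)\le2$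 for all $n$. So transience alone does not force $R(o,v)\to\infty$; in $T_3$ both hold.

## 3. Positive definite functions on $W\rtimes F$ as almost invariant random sets

We want energies to govern positive definite functions. The link is a dictionary between positive definite functions on a group of lamps and random sets of lamps.

Let $J$ be a countably infinite set and $F$ a free group of finite rank acting on $J$ by permutations. Let $W=\bigoplus_J\mathbb Z/2$ be the group of finite subsets of $J$ under symmetric difference, $a_j=\{j\}$, and $G=W\rtimes F$, so that $\gamma w\gamma^{-1}$ is the set $\gamma w$. Let $\Omega=2^J$ be the compact space of all subsets of $J$. It is the Pontryagin dual of $W$ via $\chi_A(w)=(-1)^{|A\cap w|}$. The group $F$ acts on $\Omega$ by homeomorphisms $A\mapsto\gamma A$, and $\chi_{\gamma A}(\gamma w)=\chi_A(w)$. For a probability $\mu$ on $\Omega$ write $\hat\mu(w)=\int\chi_A(w)\,d\mu(A)$, and $\gamma\mu$ for the image measure.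

### 3.1. Total variation and affinity

For probabilities $\mu,\nu$ with densities $a,b$ with respect to a common measure, let $d_{TV}(\mu,\nu)=\sup_B|\mu(B)-\nu(B)|=\frac12\|\mu-\nu\|_1$ and $\rho(\mu,\nu)=\int\sqrt{ab}=\int\sqrt{d\mu\,d\nu}$. Write $\|\sqrt\mu-\sqrt\nu\|_2$ for the $L^2$ norm of $\sqrt a-\sqrt b$.

**Lemma 3.1.**

1. $d_{TV}\ge1-\rho$, $\ \|\sqrt\mu-\sqrt\nu\|_2^2\le\|\mu-\nu\|_1$, and $d_{TV}\le\|\sqrt\mu-\sqrt\nu\|_2$.
2. (Kakutani) $\rho(\prod_i\mu_i,\prod_i\nu_i)=\prod_i\rho(\mu_i,\nu_i)$ for countable products.
3. $\rho(\mathrm{Bern}(\sin^2x),\mathrm{Bern}(\sin^2y))=\cos(x-y)$ for $x,y\in[0,\pi/2]$.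
4. $d_{TV}(\prod_i\mathrm{Bern}(x_i),\prod_i\mathrm{Bern}(y_i))\le\sum_i|x_i-y_i|$.
5. If $\lambda'=P(d\beta)\theta_\beta(db)$ and $\lambda''=P(d\beta)\theta_\beta'(db)$ with measurable probability kernels on standard Borel spaces, then $d_{TV}(\lambda',\lambda'')=\int d_{TV}(\theta_\beta,\theta'_\beta)\,P(d\beta)$.

*Proof.* (1) $1-d_{TV}=\int\min(a,b)\le\int\sqrt{ab}$. Next, $(\sqrt a-\sqrt b)^2\le|\sqrt a-\sqrt b|(\sqrt a+\sqrt b)=|a-b|$. Finally $\frac12\int|\sqrt a-\sqrt b|(\sqrt a+\sqrt b)\le\frac12\|\sqrt a-\sqrt b\|_2\,\|\sqrt a+\sqrt b\|_2\le\|\sqrt a-\sqrt b\|_2$.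

(2) For finitely many factors this is Fubini. In general let $\mu,\nu$ be the two products, $\lambda=\frac12(\mu+\nu)$, and $a,b\le2$ the densities with respect to $\lambda$. Let $a_n,b_n$ be their conditional expectations given the first $n$ coordinates; these are the densities of the restrictions of $\mu,\nu$ to the first $n$ coordinates. By martingale convergence $a_n\to a$ and $b_n\to b$ $\lambda$-a.e., so by bounded convergence $\prod_{i\le n}\rho(\mu_i,\nu_i)=\int\sqrt{a_nb_n}\,d\lambda\to\int\sqrt{ab}\,d\lambda=\rho(\mu,\nu)$.

(3) $\sin x\sin y+\cos x\cos y=\cos(x-y)$.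

(4) Let $U_i$ be independent and uniform on $[0,1]$. The sequences $(1_{U_i<x_i})$ and $(1_{U_i<y_i})$ have the two laws and differ with probability at most $\sum_i|x_i-y_i|$.

(5) Let $\kappa_\beta=\frac12(\theta_\beta+\theta'_\beta)$ and let $f',f''$ be the densities of $\lambda',\lambda''$ with respect to $P(d\beta)\kappa_\beta(db)$. For measurable sets $D,B$ we have $\int_D\theta_\beta(B)\,P(d\beta)=\int_D\int_Bf'(\beta,b)\,\kappa_\beta(db)\,P(d\beta)$. Letting $B$ run through a countable generating algebra, we see that for $P$-a.e. $\beta$ the function $f'(\beta,\cdot)$ is the density of $\theta_\beta$ with respect to $\kappa_\beta$. The same holds for $f''$ and $\theta'_\beta$. Integrate $\frac12|f'-f''|$, first in $b$ and then in $\beta$. $\square$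

### 3.2. The dictionary

**Lemma 3.2 (from $\varphi$ to a random set).** Let $\varphi$ be normalized positive definite on $G$, and let $\mu$ be the probability on $\Omega$ with $\hat\mu=\varphi|_W$ (Bochner). Then for $\gamma\in F$
$$d_{TV}(\gamma\mu,\mu)\le2\sqrt{2(1-\mathrm{Re}\,\varphi(\gamma))}.$$
Moreover $\varphi(a_j)\in\mathbb R$ and $\mu(A\ni j)=\frac12(1-\varphi(a_j))$.

*Proof.* Let $(\pi,H,\xi)$ be the GNS triple and $\Pi$ the spectral measure of $\pi|_W$ on $\Omega$: $\pi(w)=\int\chi_A(w)\,d\Pi(A)$ and $\mu(B)=\langle\Pi(B)\xi,\xi\rangle$. Since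
$$\pi(\gamma)\pi(w)\pi(\gamma)^{-1}=\pi(\gamma w)=\int\chi_A(\gamma w)\,d\Pi(A)=\int\chi_{\gamma^{-1}A}(w)\,d\Pi(A),$$
the spectral measure $\pi(\gamma)\Pi(\cdot)\pi(\gamma)^{-1}$ is the image of $\Pi$ under $A\mapsto\gamma^{-1}A$, that is, $\pi(\gamma)\Pi(B)\pi(\gamma)^{-1}=\Pi(\gamma B)$. Hence $(\gamma\mu)(B)=\mu(\gamma^{-1}B)=\langle\Pi(\gamma^{-1}B)\xi,\xi\rangle=\langle\Pi(B)\pi(\gamma)\xi,\pi(\gamma)\xi\rangle$. This differs from $\langle\Pi(B)\xi,\xi\rangle$ by at most $2\|\pi(\gamma)\xi-\xi\|$; use (1.1). Finally $a_j$ is an involution, so $\varphi(a_j)$ is real, and $\varphi(a_j)=\int(1-2\cdot1_{j\in A})\,d\mu$. $\square$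

For example, $\varphi=1$ corresponds to $\mu=\delta_\emptyset$, and the indicator function of $F$ corresponds to the uniform measure (independent fair coins).

**Lemma 3.3 (from a random set to $\varphi$).** For every probability $\mu$ on $\Omega$,
$$\varphi_\mu(w\gamma)=\int\chi_A(w)\sqrt{d\mu\,d(\gamma\mu)}$$
is a normalized positive definite function on $G$ with $\varphi_\mu|_W=\hat\mu$ and $\varphi_\mu(\gamma)=\rho(\mu,\gamma\mu)$.

*Proof.* Enumerate $F=\{\gamma_1,\gamma_2,\dots\}$ and put $m=\sum_{k\ge1}2^{-k}\gamma_k\mu$. A set is $m$-null iff it is null for all $\gamma_k\mu$, so $m$ is $F$-quasi-invariant, and $\mu\ll m$. On $L^2(\Omega,m)$ let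
$$\pi(w)f=\chi_{\cdot}(w)f,\qquad \pi(\gamma)f=(f\circ\gamma^{-1})\sqrt{\frac{d\gamma m}{dm}}.\tag{3.1}$$
These are unitary and multiplicative on $W$ and on $F$. Since $\chi_{\gamma^{-1}A}(w)=\chi_A(\gamma w)$, we get $\pi(\gamma)\pi(w)\pi(\gamma)^{-1}=\pi(\gamma w)$, so $\pi$ is a unitary representation of $G$. Put $\sqrt\mu:=\sqrt{d\mu/dm}$. As $(d\mu/dm)\circ\gamma^{-1}=d\gamma\mu/d\gamma m$, we have $\pi(\gamma)\sqrt\mu=\sqrt{d\gamma\mu/dm}=\sqrt{\gamma\mu}$. Therefore $\varphi_\mu(w\gamma)=\langle\pi(w)\pi(\gamma)\sqrt\mu,\sqrt\mu\rangle$. $\square$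

### 3.3. Decay along $F$

The word length $|\cdot|$ on the free group $F$ is conditionally negative definite (Haagerup). Indeed, sending $\gamma$ to the sum of the oriented edges of the geodesic $[1,\gamma]$ in the Cayley tree (with reversed edges identified up to sign) gives vectors in a Hilbert space with squared distances $|\gamma^{-1}\gamma'|$. By Schoenberg's theorem $\gamma\mapsto e^{-|\gamma|/n}$ is positive definite on $F$. Hence $w\gamma\mapsto e^{-|\gamma|/n}$ is normalized positive definite on $G$, and it tends to $1$ pointwise as $n\to\infty$. So decay along $F$ is never an issue: everything is decided by how $\varphi$ behaves on the lamps.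

## 4. One lamp per vertex: correlated lamps escape the energy bound

The first group to try puts one lamp at each vertex of $T_3$. View $T_3$ as the Cayley graph of $D=\langle c_1,c_2,c_3\mid c_i^2=1\rangle$, with $o=1$ and an edge of color $c$ between $x$ and $xc$. Let $\sigma_c(x)=xc$, the permutation exchanging the endpoints of every edge of color $c$. Take $J=V=T_3$, let $F$ be free on $C=\{c_1,c_2,c_3\}$ acting by $c\mapsto\sigma_c$, and $G=W\rtimes F$, which is generated by $C\cup\{a_o\}$.

For *independent* lamps this does what we want. Let $\mu$ be the law of a random set with independent events $\{v\in A\}$ of probability $\sin^2g(v)$, where $g:V\to[0,\pi/2]$. By Lemma 3.1(2),(3) and $|\sin x|\ge\frac2\pi|x|$ for $|x|\le\frac\pi2$,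
$$\rho(\mu,\sigma_c\mu)=\prod_{uv\text{ of color }c}\cos^2(g(u)-g(v))\le\exp\Big(-\frac4{\pi^2}\sum_{uv\text{ of color }c}(g(u)-g(v))^2\Big).$$
As $d_{TV}\ge1-\rho$, a small $d_{TV}(\sigma_c\mu,\mu)$ for all $c$ forces $\mathcal E(g)$ to be small. Suppose $\varphi$ were $C_0$, very close to $1$ on $C\cup\{a_o\}$, and had such a product measure $\mu$ in Lemma 3.2. Then $\mathcal E(g)$ and $g(o)$ are small, while $\sin^2g(v)=\frac12(1-\varphi(a_v))\to\frac12$, so $g(v)\to\frac\pi4$ at infinity. If $g(o)<0.2$, then $h=\min(1,\max(0,1-2(g-g(o))))$ is finitely supported, $h(o)=1$ and $\mathcal E(h)\le4\,\mathcal E(g)$, contradicting Lemma 2.3 once $\mathcal E(g)<\frac38$.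

But the measure of a general $\varphi$ need not be a product, and this is exactly where the argument breaks.

**Example 4.1 (the group with one lamp per vertex of $T_3$ is Haagerup).** Let $T'$ be the tree on the same vertex set in which $x$ is joined to $cx$ ($c\in C$). Each $\sigma_c$, being a right multiplication, is an automorphism of $T'$. The vertices $o=1$ and $\sigma_c(o)=c$ are neighbors in $T'$, and the distance from $o$ to $x$ in $T'$ is the word length $|x|$. Fix $n$. Delete each edge of $T'$ independently with probability $\frac1n$, obtaining a random subgraph $\omega$, and let $\mathcal C_x(\omega)$ be the component of $x$. Given $\omega$, let $A$ be empty on $\mathcal C_o(\omega)$ and given by independent fair coins off $\mathcal C_o(\omega)$. Let $\mu_n$ be the law of $A$.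

*Almost invariance.* The subgraph $\omega'=\sigma_c\omega$ has the same law as $\omega$, and given $\omega'$ the set $\sigma_cA$ is empty on $\sigma_c\mathcal C_o(\omega)=\mathcal C_{\sigma_c(o)}(\omega')$ with fair coins elsewhere. If the edge between $o$ and $\sigma_c(o)$ is present in $\omega'$, this component is $\mathcal C_o(\omega')$. So $d_{TV}(\sigma_c\mu_n,\mu_n)\le\frac1n$, and $\varphi_{\mu_n}(c)=\rho(\mu_n,\sigma_c\mu_n)\ge1-\frac1n$.

*Decay.* If $w\not\subset\mathcal C_o(\omega)$, a fair coin makes the conditional mean of $\chi_A(w)$ zero; otherwise $\chi_A(w)=1$. So $\hat\mu_n(w)=\mathbb P(w\subset\mathcal C_o)\le\min_{x\in w}(1-\frac1n)^{|x|}$ for $w\neq\emptyset$, which is $C_0$ on $W$, and $\varphi_{\mu_n}(a_o)=1$. For fixed $\gamma$ we have $\varphi_{\mu_n}(w\gamma)=\int\chi_A(w)f\,d\mu_n$ with $f\in L^1(\mu_n)$, namely the square root of the density of the $\mu_n$-absolutely continuous part of $\gamma\mu_n$. Finite linear combinations of the functions $A\mapsto\chi_A(w_0)$ are dense in $C(\Omega)$ by Stone–Weierstrass, hence in $L^1(\mu_n)$. For $f=\chi_\cdot(w_0)$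 the integral is $\hat\mu_n(w+w_0)$, which is $C_0$ in $w$; uniform limits of $C_0$ functions are $C_0$, so $w\mapsto\varphi_{\mu_n}(w\gamma)$ is $C_0$.

Hence $w\gamma\mapsto\varphi_{\mu_n}(w\gamma)e^{-|\gamma|/n}$ is $C_0$ on $G$, normalized positive definite, and tends to $1$ on the generators $C\cup\{a_o\}$, hence pointwise: $G$ is Haagerup, although $T_3$ is transient. The correlated random set $A$ decides once, component by component, where the lamps are random, and pays nothing like an energy.

So we need a mechanism that forces the lamps to be independent. Four observations lead to it.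

First, *independent shuffles create independence*. Replace the lamp at $v$ by a finite block $K_v$ of lamps, one of them marked. If the law of the random set is invariant under independent uniform shuffles of all blocks, then, given the numbers $n_v$ of lit lamps in the blocks, the marked lamps are independent. We take for $K_v$ the group $SL_3(\mathbb F_{p_v})$ acting on itself by translations, with distinct primes, so that the single group $SL_3(\mathbb Z)$ acts densely in $\prod_vK_v$.

Second, *Property (T) of $SL_3(\mathbb Z)$ turns almost invariance into exact invariance* of a nearby measure. However, $SL_3(\mathbb Z)$ must not be a subgroup of $G$: restricting positive definite functions to it, we would see that it is itself an infinite relative (T) subset. So we let a *free* group act through $SL_3(\mathbb Z)$. In the GNS representation of $\varphi$ this free group does not act through $SL_3(\mathbb Z)$, but in the representation (3.1) the operators depend only on the transformations of $\Omega$, and there Property (T) can be applied.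

Third, the conditional parameters $n_v/N_v$ are random, so we obtain a *mixture* of product measures; but energy is convex, so a random function of small energy can be averaged.

Fourth, exchanging marked lamps changes $n_v$ by at most $1$. To compare product measures with the *same* parameters we shall remember $n_v$ only up to about $\sqrt{N_v}$.

## 5. The group $G(V)$ and its theorem

Let $V$ be a graph as in Section 2. Choose distinct primes $p_v$ ($v\in V$), let $K_v=SL_3(\mathbb F_{p_v})$ with identity $e_v$, and
$$N_v=|K_v|=p_v^3(p_v^2-1)(p_v^3-1)\ge p_v^4,\qquad\text{so}\qquad\sum_vN_v^{-1/2}\le\sum_vp_v^{-2}<\infty.\tag{5.1}$$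
Let $J=\bigsqcup_vK_v$, and write $v(j)=v$ for $j\in K_v$. The group $\Gamma=SL_3(\mathbb Z)$ acts on $J$ by left translations through the reductions $\Gamma\to K_v$. For every finite $P\subset V$,
$$\Gamma\to\prod_{v\in P}K_v\ \text{ is onto}.\tag{5.2}$$
Indeed, the target is generated by the elements with an elementary matrix $E_{ab}(t)$ in one coordinate and the identity in the others. Such an element is the image of $E_{ab}(t')$ with $t'\in\mathbb Z$ congruent to $t$ modulo that prime and to $0$ modulo the other primes.

Let $S$ be a finite generating set of $\Gamma$. Color $E$ properly with a finite set $C$ of colors (greedily, $2\Delta-1$ colors suffice), and let $E_c$ be the set of edges of color $c$. Let $\sigma_c$ be the involution of $V$ exchanging the endpoints of each edge in $E_c$ and fixing all other vertices. Let $\tau_c\in\mathrm{Sym}(J)$ be the involution with $\tau_c(e_v)=e_{\sigma_c(v)}$ for all $v$, fixing all other points of $J$.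

Let $F$ be the free group on $S\sqcup C$, acting on $J$ by $s\mapsto s$, $c\mapsto\tau_c$. Let $W=\bigoplus_J\mathbb Z/2$ and
$$G(V)=W\rtimes F,$$
a discrete group. Each $\Gamma\to K_v$ is onto and $V$ is connected, so $F$ is transitive on $J$. Hence $G(V)$ is generated by $S\cup C\cup\{a_j\}$ for any single $j$.

**Theorem 5.1.** Let $G=G(V)$.

1. $G$ has the Haagerup Property iff $V$ is recurrent.
2. If $X\subset G$ and $(G,X)$ has relative (T), then $X$ has finite image in $F$, and $\sup\{R(o,v):w\cap K_v\neq\emptyset\text{ for some }w\gamma\in X\}<\infty$ (with $w\in W$, $\gamma\in F$). Conversely, these two conditions together with $\sup\{|w|:w\gamma\in X\}<\infty$ imply that $(G,X)$ has relative (T).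
3. $G$ has an infinite (= unbounded) subset $X$ with $(G,X)$ relative (T) iff there is $D<\infty$ with $R(o,v)\le D$ for infinitely many $v$.

**Corollary 5.2 (answer to the question: yes).** For $V=T_3$ (more generally, any transient tree of bounded degree), $G(V)$ is a finitely generated discrete group without the Haagerup Property and with no unbounded subset $X$ such that $(G(V),X)$ has relative (T).

*Proof of Corollary 5.2 from Theorem 5.1.* By Lemma 2.2, $R(o,v)=d(o,v)$, which for each $D<\infty$ is at most $D$ for only finitely many $v$. By (3) there is no infinite relative (T) subset. A transient tree gives a group that is not Haagerup by (1), and $T_3$ is transient by Lemma 2.3. $\square$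

For comparison: $G(\mathbb Z)$ is Haagerup by Example 2.1, and for the graph of Example 2.4 the group is not Haagerup but does have an infinite relative (T) subset. The first guess survives in both cases; the tree $T_3$ defeats it.

**Independent lamps on $J$.** One half of the theorem rests on the following functions. For $g:V\to[0,\pi/4]$ let $\beta_g$ be the law of the random set $A\subset J$ with independent events $\{j\in A\}$ of probability $\sin^2g(v(j))$, and put $\varphi_g=\varphi_{\beta_g}$ (Lemma 3.3). Since $\beta_g$ is $\Gamma$-invariant, $\varphi_g(s)=1$ for $s\in S$. Since $\tau_c$ swaps the parameters at $e_u,e_v$ for $uv\in E_c$ and preserves the others, Lemma 3.1(2),(3) gives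
$$\varphi_g(c)=\prod_{uv\in E_c}\cos^2(g(u)-g(v))\ge1-\mathcal E(g),\qquad\varphi_g(w)=\prod_{j\in w}\cos\big(2g(v(j))\big)\quad(w\in W).\tag{5.3}$$
For the inequality use $\prod(1-x_i)\ge1-\sum x_i$ for $x_i\in[0,1]$ and $\sin^2x\le x^2$. For the second formula use that $1-2\sin^2x=\cos2x$. Consequently:
$$\text{if }\mathcal E(g_n)\to0\text{ and }g_n\to0\text{ pointwise, then }\varphi_{g_n}\to1\text{ pointwise on }G,\tag{5.4}$$
because there is convergence on the generators $S\cup C\cup\{a_j\}$.

## 6. Every positive definite function near $1$ is controlled by a function of small energy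

The other half is the following converse to (5.4): not only product measures but all positive definite functions obey an energy bound.

**Main Lemma 6.1.** For every $\varepsilon>0$ there are a finite $Q\subset G$ and $\eta>0$ such that for every normalized positive definite $\varphi$ on $G$ with $|1-\varphi|\le\eta$ on $Q$ there is $q:V\to[0,\pi/2]$ with
$$q(o)=0,\qquad\mathcal E(q)\le\varepsilon,\qquad\tfrac12(1-\varphi(a_j))\le q(v)+\varepsilon\quad\text{for all }v\in V,\ j\in K_v.$$

**Constants.** Let $M=|C|\ge1$. Choose $\delta\in(0,\min(1,\varepsilon/6)]$ with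
$$\frac{11M\delta}{1-e^{-4\varepsilon/(M\pi^2)}}\le\frac\varepsilon3.\tag{6.1}$$
By (5.1) choose a finite $B\subset V$ with $o\in B$ and $\sum_{v\notin B}N_v^{-1/2}\le\delta$. Let $Q=S\cup C\cup\{a_j:v(j)\in B\}$.

$\Gamma=SL_3(\mathbb Z)$ has Property (T) (Kazhdan): there is $\kappa>0$ such that in any unitary representation $\pi$ of $\Gamma$ without nonzero invariant vectors, $\max_{s\in S}\|\pi(s)\zeta-\zeta\|\ge\kappa\|\zeta\|$ for all $\zeta$. In an arbitrary unitary representation write $\xi=\xi_0+\zeta$ with $\xi_0$ the projection to the invariant vectors. Then $\pi(s)\xi-\xi=\pi(s)\zeta-\zeta$, so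
$$\text{the distance of }\xi\text{ to the invariant vectors is at most }\kappa^{-1}\max_{s\in S}\|\pi(s)\xi-\xi\|.\tag{6.2}$$
Choose $\eta>0$ with
$$4\kappa^{-1}(2\eta)^{1/4}\le\delta,\qquad2\sqrt{2\eta}\le\delta,\qquad\tfrac12\eta\sum_{v\in B}N_v\le\delta.\tag{6.3}$$
Let $\varphi$ satisfy $|1-\varphi|\le\eta$ on $Q$, and let $\mu$ be its measure from Lemma 3.2.

**Step 1: replace $\mu$ by a nearby measure that is exactly $\Gamma$-invariant, and even $\prod_vK_v$-invariant.** Let $m$ and the operators $\pi(\gamma)$ be as in (3.1), for this $\mu$. As transformations of $\Omega$, the elements of $\Gamma$ coincide with images of elements of $F$ (words in $S$). The operator $f\mapsto(f\circ\gamma^{-1})\sqrt{d\gamma m/dm}$ depends only on the transformation. So $\Gamma$, and not merely the free group on $S$, acts unitarily on $L^2(\Omega,m)$ by this formula. By Lemma 3.1(1) and Lemma 3.2, for $s\in S$,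
$$\|\pi(s)\sqrt\mu-\sqrt\mu\|^2=\|\sqrt{s\mu}-\sqrt\mu\|^2\le\|s\mu-\mu\|_1=2\,d_{TV}(s\mu,\mu)\le4\sqrt{2\eta}.$$
By (6.2) there is a $\Gamma$-invariant $\xi'\in L^2(\Omega,m)$ with $\|\sqrt\mu-\xi'\|\le\eta_1:=2\kappa^{-1}(2\eta)^{1/4}\le\delta/2<1$. Since $\pi(\gamma)|f|=|\pi(\gamma)f|$, the function $|\xi'|$ is also $\Gamma$-invariant, and it is nonzero because $\|\sqrt\mu\|=1$. Put
$$\nu=\frac{|\xi'|^2}{\|\xi'\|^2}\,m.$$
The density of $\gamma\nu$ with respect to $m$ is $(|\xi'|^2\circ\gamma^{-1})\frac{d\gamma m}{dm}/\|\xi'\|^2=|\pi(\gamma)\xi'|^2/\|\xi'\|^2$, so $\nu$ is a $\Gamma$-invariant probability. By Lemma 3.1(1) and since $\sqrt\mu\ge0$,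
$$d_{TV}(\mu,\nu)\le\Big\|\sqrt\mu-\frac{|\xi'|}{\|\xi'\|}\Big\|\le\big\|\sqrt\mu-|\xi'|\big\|+\big|\|\xi'\|-1\big|\le2\eta_1\le\delta.$$
We record three facts.

* (a) $d_{TV}(\mu,\nu)\le\delta$.
* (b) By Lemma 3.2 and (6.3), $d_{TV}(\tau_c\mu,\mu)\le2\sqrt{2\eta}\le\delta$. With (a) used twice, $d_{TV}(\tau_c\nu,\nu)\le3\delta$ for all $c\in C$.
* (c) $\nu(A\cap K_v\ne\emptyset\text{ for some }v\in B)\le\delta+\sum_{v(j)\in B}\frac12(1-\varphi(a_j))\le\delta+\frac12\eta\sum_{v\in B}N_v\le2\delta$.

Let $K=\prod_vK_v$, a compact group acting continuously on $\Omega=\prod_v2^{K_v}$ by left translations. By (5.2), $\Gamma$ has dense image in $K$. For $f\in C(\Omega)$ the function $k\mapsto\int f(kA)\,d\nu(A)$ is continuous on $K$ and, by $\Gamma$-invariance of $\nu$, constant on the image of $\Gamma$. Hence it is constant, and $\nu$ is $K$-invariant.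

**Step 2: given the numbers of lit lamps, the marked lamps are independent.** For $A\in\Omega$ put $n_v(A)=|A\cap K_v|$ and $b_v(A)=1_{e_v\in A}$. Let $A\sim\nu$ and let $k\in K$ be Haar-distributed and independent of $A$. Then $kA\sim\nu$, $n_v(kA)=n_v(A)$, and $b_v(kA)=1$ iff $k_v^{-1}\in A\cap K_v$. The $k_v$ are independent and uniform on $K_v$. So, conditionally on $A$, the bits $b_v(kA)$ are independent with laws $\mathrm{Bern}(n_v(A)/N_v)$. This conditional law depends on $A$ only through $n=(n_v)_v$. Since $(n(kA),b(kA))$ has the law of $(n,b)$ under $\nu$, we conclude: under $\nu$, conditionally on $n$, the bits $(b_v)_v$ are independent with laws $\mathrm{Bern}(n_v/N_v)$.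

**Step 3: coarsen $n$ so that $\tau_c$ no longer changes it.** The involution $\tau_c$ permutes the bits by $\sigma_c$ but may change each $n_v$ by one. We therefore round $n_v$. For $v\notin B$ let $L_v=\lceil\sqrt{N_v}\rceil$, and for $r\in\{0,\dots,L_v-1\}$ consider the bins given by $n\mapsto\lfloor(n+r)/L_v\rfloor$. Call $n$ an *edge value* if $n-1$ or $n+1$ lies in a bin different from that of $n$, i.e. $n+r\equiv0$ or $-1\pmod{L_v}$. With fixed bins, $n_v$ might concentrate on edge values, and this is why the shift $r$ is there: for fixed $n$, at most two values of $r$ make $n$ an edge value. Averaging over $r$, we may fix $r_v$ such that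
$$\nu(n_v\text{ is an edge value})\le\frac2{L_v}\le2N_v^{-1/2}.$$
Put $\beta_v(A)=\lfloor(n_v(A)+r_v)/L_v\rfloor$ for $v\notin B$ and $\beta_v\equiv0$ for $v\in B$. Let $\Psi(A)=(\beta(A),b(A))$ with $\beta=(\beta_v)$, $b=(b_v)$. Let $\Omega_0$ be the event that no $v\notin B$ has $n_v$ an edge value. Then $\nu(\Omega_0)\ge1-2\sum_{v\notin B}N_v^{-1/2}\ge1-2\delta$.

In each $K_v$, passing from $A$ to $\tau_cA$ changes the membership of at most the one point $e_v$. So $|n_v(\tau_cA)-n_v(A)|\le1$, and $b_v(\tau_cA)=b_{\sigma_c(v)}(A)$. Hence on $\Omega_0$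
$$\Psi(\tau_cA)=(\beta(A),\sigma_cb(A)),\qquad(\sigma_cb)_v=b_{\sigma_c(v)}.$$
Let $\lambda$ and $\lambda_c$ be the laws of $(\beta,b)$ and $(\beta,\sigma_cb)$ under $\nu$. Then $\lambda=\Psi_*\nu$, while $\Psi_*\tau_c\nu$, the law of $\Psi(\tau_cA)$, is within $\nu(\Omega_0^c)\le2\delta$ of $\lambda_c$. By (b),
$$d_{TV}(\lambda,\lambda_c)\le d_{TV}(\Psi_*\nu,\Psi_*\tau_c\nu)+2\delta\le5\delta.\tag{6.4}$$

**Step 4: pass to product measures whose parameters depend only on $\beta$, and read off the energy.** For $v\notin B$ fix a representative in $\{0,\dots,N_v\}$ of each bin meeting this set, and let $d_v=d_v(\beta_v)$ be the representative of the bin $\beta_v$ divided by $N_v$. A bin consists of $L_v$ consecutive integers, so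
$$|n_v/N_v-d_v|\le(L_v-1)/N_v\le N_v^{-1/2}\qquad(v\notin B).\tag{6.5}$$
For $v\in B$ put $d_v=0$. Let $g_v=\arcsin\sqrt{d_v}\in[0,\pi/2]$; it is a function of $\beta$. Let $\theta_\beta=\prod_v\mathrm{Bern}(d_v)$. Let $\lambda'$ and $\lambda'_c$ be the laws of $(\beta,b')$ and $(\beta,\sigma_cb')$, where $\beta$ has its law under $\nu$ and $b'\sim\theta_\beta$ given $\beta$.

Condition on $n$, which determines $\beta$. By Step 2 the conditional law of $b$ is $\prod_v\mathrm{Bern}(n_v/N_v)$, and that of $b'$ is $\theta_\beta$. If $n_v=0$ for all $v\in B$, these differ in total variation by at most $\sum_{v\notin B}N_v^{-1/2}$, by Lemma 3.1(4) and (6.5). Averaging over $n$ and using (c),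
$$d_{TV}(\lambda,\lambda')\le\nu(n_v\ne0\text{ for some }v\in B)+\sum_{v\notin B}N_v^{-1/2}\le3\delta.$$
Applying $\sigma_c$ to the second coordinate, $d_{TV}(\lambda_c,\lambda'_c)\le3\delta$. With (6.4), $d_{TV}(\lambda',\lambda'_c)\le11\delta$.

Thanks to Step 3, $\lambda'$ and $\lambda'_c$ have the same $\beta$-marginal. So Lemma 3.1(5) gives $\mathbb E\,d_{TV}(\theta_\beta,\sigma_c\theta_\beta)=d_{TV}(\lambda',\lambda'_c)\le11\delta$, where $\mathbb E$ is expectation under $\nu$. For each fixed $\beta$ both measures are products, with parameters $\sin^2g_v$ and $\sin^2g_{\sigma_c(v)}$. By Lemma 3.1(2),(3) and $|\sin x|\ge\frac2\pi|x|$ for $|x|\le\frac\pi2$,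
$$\rho(\theta_\beta,\sigma_c\theta_\beta)=\prod_{uv\in E_c}\cos^2(g_u-g_v)\le\exp\Big(-\sum_{uv\in E_c}\sin^2(g_u-g_v)\Big)\le\exp\Big(-\frac4{\pi^2}\mathcal E_c(g)\Big),$$
where $\mathcal E_c(g)=\sum_{uv\in E_c}(g_u-g_v)^2\in[0,\infty]$. With $d_{TV}\ge1-\rho$,
$$\mathbb E\Big[1-e^{-4\mathcal E_c(g)/\pi^2}\Big]\le11\delta\qquad(c\in C).\tag{6.6}$$

**Step 5: average the random function $g$.** Let $\mathcal G=\bigcap_c\{\mathcal E_c(g)\le\varepsilon/M\}$. By Markov's inequality in (6.6), a union bound over $C$, and (6.1),
$$\mathbb P(\mathcal G^c)\le\frac{11M\delta}{1-e^{-4\varepsilon/(M\pi^2)}}\le\frac\varepsilon3.$$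
On $\mathcal G$ we have $\mathcal E(g)=\sum_c\mathcal E_c(g)\le\varepsilon$. Put $q(v)=\mathbb E[g_v1_{\mathcal G}]\in[0,\pi/2]$. Then $q(o)=0$, since $o\in B$ and so $g_o=0$. By Cauchy–Schwarz $(q(u)-q(v))^2\le\mathbb E[1_{\mathcal G}(g_u-g_v)^2]$; summing over edges, $\mathcal E(q)\le\mathbb E[1_{\mathcal G}\,\mathcal E(g)]\le\varepsilon$.

It remains to compare $q$ with $\varphi$. Let $j\in K_v$. Since $\nu$ is $K$-invariant and $K_v$ acts transitively on itself, $\nu(A\ni j)=\mathbb E[n_v/N_v]$. By (a), $\mu(A\ni j)\le\mathbb E[n_v/N_v]+\delta$. Also $\mathbb E[n_v/N_v]\le\mathbb E[d_v]+2\delta$: for $v\notin B$ by (6.5) and $N_v^{-1/2}\le\delta$, and for $v\in B$ because $n_v/N_v\le1_{n_v\neq0}$ and (c). Finally $d_v=\sin^2g_v\le\min(g_v,1)$, so $\mathbb E[d_v]\le\mathbb E[g_v1_{\mathcal G}]+\mathbb P(\mathcal G^c)$. Altogether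
$$\tfrac12(1-\varphi(a_j))=\mu(A\ni j)\le q(v)+\mathbb P(\mathcal G^c)+3\delta\le q(v)+\tfrac\varepsilon3+\tfrac\varepsilon2\le q(v)+\varepsilon.\qquad\square$$

## 7. Capacity decides Haagerup, resistance decides relative (T)

We prove Theorem 5.1. Part (1) uses all far vertices at once, hence capacity; part (2) uses one far vertex at a time, hence resistance.

**Part (1), transient implies not Haagerup.** The aim is to turn a $C_0$ function into a finitely supported function of too small energy. Let $\varepsilon=\min(\frac18,\frac{\mathrm{cap}(o)}{32})>0$, and let $Q,\eta$ be as in Main Lemma 6.1. Suppose $G$ is Haagerup. Then there is a $C_0$ normalized positive definite $\varphi$ with $|1-\varphi|\le\eta$ on $Q$. Let $q$ be as in the Main Lemma. Since $\varphi(a_j)\to0$ as $j\to\infty$ in $J$, for all $v$ outside a finite set we have $\frac12(1-\varphi(a_j))\ge\frac38$ for $j\in K_v$, hence $q(v)\ge\frac38-\frac18=\frac14$. So $h=\max(0,1-4q)$ is finitely supported, $h(o)=1$, and $\mathcal E(h)\le16\,\mathcal E(q)\le16\varepsilon\le\frac12\mathrm{cap}(o)<\mathrm{cap}(o)$.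 This contradicts the definition of $\mathrm{cap}(o)$.

**Part (1), recurrent implies Haagerup.** The aim is to build $C_0$ functions from independent lamps that are fair coins far out. Choose finitely supported $h_n$ with $h_n(o)=1$ and $\mathcal E(h_n)\to0$. Truncation to $[0,1]$ does not increase $\mathcal E$, so we may assume $0\le h_n\le1$. Put $g_n=\frac\pi4(1-h_n)$. Then $g_n(o)=0$, $\mathcal E(g_n)\to0$, and by (2.1) $g_n(u)^2\le R(o,u)\,\mathcal E(g_n)\to0$ for each $u$. By (5.4), $\varphi_{g_n}\to1$ pointwise.

The parameters of $\beta_{g_n}$ equal $\sin^2\frac\pi4=\frac12$ off a finite set $J_n\subset J$, and those of $\gamma\beta_{g_n}$ equal $\frac12$ off $\gamma J_n$. So $\sqrt{d\beta_{g_n}\,d(\gamma\beta_{g_n})}$ is the uniform (Haar) measure on $\Omega$ times a function of the coordinates in $J_n\cup\gamma J_n$. If $w$ contains a point outside $J_n\cup\gamma J_n$, the fair coin there makes $\varphi_{g_n}(w\gamma)=\int\chi_A(w)\sqrt{d\beta_{g_n}\,d(\gamma\beta_{g_n})}$ vanish. Thus for each $\gamma$ the function $w\mapsto\varphi_{g_n}(w\gamma)$ is finitely supported.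

By Section 3.3, $w\gamma\mapsto\varphi_{g_n}(w\gamma)e^{-|\gamma|/n}$ is a product of two normalized positive definite functions, hence normalized positive definite. It is $C_0$ on $G$: outside a ball of $F$, which is finite, it is small, and for each of the finitely many $\gamma$ in the ball it is finitely supported in $w$. It converges to $1$ pointwise, so $G$ is Haagerup.

**Part (2), necessity: $X$ has finite image in $F$.** Let $(G,X)$ have relative (T). The functions $w\gamma\mapsto e^{-|\gamma|/n}$ of Section 3.3 converge to $1$ pointwise, hence uniformly on $X$. So $|\gamma|$ is bounded on $X$, and $X$ has finite image $\Phi\subset F$.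

**Part (2), necessity: the resistance is bounded on $X$.** Suppose the supremum in (2) is infinite. Then there are $w_n\gamma_n\in X$ with $\gamma_n\in\Phi$, and $v_n$ with $w_n\cap K_{v_n}\ne\emptyset$, $R_n:=R(o,v_n)>0$ and $R_n\to\infty$. We build independent lamps that are fair coins on $K_{v_n}$ at small cost. By definition of $R$ there is $f$ with $\mathcal E(f)\le1$ and $|f(v_n)-f(o)|^2\ge R_n/2$. Subtract $f(o)$, multiply by $\frac\pi4/(f(v_n)-f(o))$ and truncate to $[0,\frac\pi4]$. The result is $g_n:V\to[0,\frac\pi4]$ with
$$g_n(o)=0,\qquad g_n(v_n)=\tfrac\pi4,\qquad\mathcal E(g_n)\le\frac{2(\pi/4)^2}{R_n}\to0.$$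
Also $g_n(u)^2\le R(o,u)\,\mathcal E(g_n)\to0$ for each $u$. By (5.4), $\varphi_{g_n}\to1$ pointwise, hence uniformly on $X$. But $\varphi_{g_n}(w_n)=0$ by (5.3), since the factor at a point of $w_n\cap K_{v_n}$ is $\cos\frac\pi2=0$. With $(\pi_n,\xi_n)$ the GNS data of $\varphi_{g_n}$,
$$|\varphi_{g_n}(w_n\gamma_n)|=|\varphi_{g_n}(w_n\gamma_n)-\varphi_{g_n}(w_n)|=|\langle\pi_n(w_n)(\pi_n(\gamma_n)\xi_n-\xi_n),\xi_n\rangle|\le\max_{\gamma\in\Phi}\|\pi_n(\gamma)\xi_n-\xi_n\|\to0,$$
by (1.1), because $\Phi$ is finite. This contradicts uniform convergence to $1$ on $X$.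

**Part (2), sufficiency.** Here the Main Lemma makes single lamps at bounded resistance rigid, and (1.2) handles bounded products of them. Let $D<\infty$ and $Y=\{a_j:R(o,v(j))\le D\}$. Let $(\varphi_i)$ be a net of normalized positive definite functions converging to $1$ pointwise. For any $\varepsilon>0$, Main Lemma 6.1 applies to $\varphi_i$ for all large $i$. With $q(o)=0$ and (2.1) it gives, for all $a_j\in Y$,
$$\tfrac12(1-\varphi_i(a_j))\le q(v(j))+\varepsilon\le\sqrt{R(o,v(j))\,\mathcal E(q)}+\varepsilon\le\sqrt{D\varepsilon}+\varepsilon.$$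
Since $\varphi_i(a_j)$ is real and at most $1$, $\varphi_i\to1$ uniformly on $Y$, i.e. $(G,Y)$ has relative (T).

Now let $X$ have finite image $\Phi\subset F$, let $R(o,\cdot)\le D$ on all $v$ met by the sets $w$, and $|w|\le l$ for all $w\gamma\in X$. Then $X\subset(Y\cup\{1\})^l\,\Phi$. By (1.1) and (1.2), on $X$
$$|1-\varphi_i(g)|\le\ell_{\varphi_i}(g)\le l\,\sup_{y\in Y}\ell_{\varphi_i}(y)+\max_{\gamma\in\Phi}\ell_{\varphi_i}(\gamma)\to0,$$
where the supremum is read as $0$ if $Y=\emptyset$. So $(G,X)$ has relative (T).

**Part (3).** If $R(o,v)\le D$ for infinitely many $v$, the set $Y$ above is infinite and $(G,Y)$ has relative (T). Conversely let $X$ be infinite with $(G,X)$ relative (T). By (2), $X$ has finite image in $F$, so infinitely many distinct finite sets $w\subset J$ occur among the $w\gamma\in X$. As each $K_v$ is finite, a finite set of vertices carries only finitely many such $w$. So these $w$ together meet $K_v$ for infinitely many $v$, and by (2) $R(o,v)$ is bounded on those $v$. This proves Theorem 5.1. $\blacksquare$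

With Corollary 5.2 the question is answered: **yes**, such a group exists. $G(T_3)$ is a finitely generated discrete group of the form (elementary abelian $2$-group)$\,\rtimes\,$(free group of finite rank). It does not have the Haagerup Property, because $\mathrm{cap}(o)\ge\frac32$ in $T_3$, and it has no unbounded subset $X$ such that $(G(T_3),X)$ has relative Property (T), because $R(o,v)=d(o,v)\to\infty$ in $T_3$.
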